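\title{Higher-rank graphs with the same skeleton and non-isomorphic Kirchberg algebras}

\begin{abstract}
A $k$-graph consists of a $k$-colored directed graph, its skeleton, together with factorization rules. We consider the conjecture that two row-finite $k$-graphs without sources whose $C^*$-algebras are unital, simple and purely infinite have isomorphic $C^*$-algebras as soon as they have the same skeleton. We show that the conjecture is true for $k\le 2$ and false for every $k\ge 3$. The basic counterexample is a pair of $3$-graphs with eight vertices. One of them is a product of three directed graphs, and the $K_0$-group of its algebra is killed by $2$. In the other, twisted factorization rules produce a pair of anticommuting unitaries, and these make a nonzero class in $K_0$ divisible by $2$.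
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Higher-rank graphs and their algebras}
Let $\mathbb{N}=\{0,1,2,\dots\}$, let $k\ge1$, and let $\mathbf{e}_1,\dots,\mathbf{e}_k$ be the standard generators of $\mathbb{N}^k$. A \emph{$k$-graph} is a countable small category $\Lambda$ with a functor $d:\Lambda\to\mathbb{N}^k$, the \emph{degree map}, that has the \emph{factorization property}: whenever $d(\lambda)=m+n$ with $m,n\in\mathbb{N}^k$, there are unique $\mu,\mu'\in\Lambda$ with $d(\mu)=m$, $d(\mu')=n$ and $\lambda=\mu\mu'$. We write $\Lambda^n=d^{-1}(n)$. The set $\Lambda^0$ is identified with the set of objects, called vertices; morphisms are called paths; $r$ and $s$ are the range and source maps, and $\mu\mu'$ is defined when $s(\mu)=r(\mu')$. We put $v\Lambda^n=\{\lambda\in\Lambda^n:r(\lambda)=v\}$ and use $v\Lambda v'$, $v\Lambda^nv'$ in the same way. The $k$-graph $\Lambda$ is \emph{row-finite} if every $v\Lambda^n$ is finite, and it \emph{has no sources} if every $v\Lambda^n$ is nonempty.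

For such $\Lambda$, a \emph{Cuntz--Krieger $\Lambda$-family} is a family $\{t_\lambda:\lambda\in\Lambda\}$ in a $C^*$-algebra such that
\begin{itemize}
\item[(CK1)] the $t_v$, $v\in\Lambda^0$, are mutually orthogonal projections;
\item[(CK2)] $t_{\mu\mu'}=t_\mu t_{\mu'}$ whenever $s(\mu)=r(\mu')$;
\item[(CK3)] $t_\lambda^*t_\lambda=t_{s(\lambda)}$;
\item[(CK4)] $t_v=\sum_{\lambda\in v\Lambda^n}t_\lambda t_\lambda^*$ for all $v\in\Lambda^0$ and $n\in\mathbb{N}^k$.
\end{itemize}
The algebra $C^*(\Lambda)$ is the universal $C^*$-algebra generated by such a family. It is known to be separable and nuclear and to satisfy the Universal Coefficient Theorem (UCT).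

The \emph{skeleton} of $\Lambda$ is the $k$-colored directed graph with vertex set $\Lambda^0$ and edge set $\bigcup_i\Lambda^{\mathbf{e}_i}$, with range and source inherited from $\Lambda$, in which the edges in $\Lambda^{\mathbf{e}_i}$ have color $i$. Two $k$-graphs \emph{have the same skeleton} if their skeletons are isomorphic as $k$-colored directed graphs. We call $\Lambda$ \emph{finite} if its skeleton has finitely many vertices and edges; a finite $k$-graph is row-finite.

What does the skeleton forget? If $e$ and $f$ are composable edges of different colors $i$ and $j$, the factorization property rewrites $ef$ in exactly one way as $f'e'$ with $f'$ of color $j$ and $e'$ of color $i$. We call the identity $ef=f'e'$ a \emph{square}. The skeleton lists the edges but not the squares, and one skeleton usually admits many systems of squares.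

\subsection*{The question}
Recall that a simple $C^*$-algebra is \emph{purely infinite} if every nonzero hereditary subalgebra contains an infinite projection, and that a \emph{Kirchberg algebra} is a separable, nuclear, simple, purely infinite $C^*$-algebra. The following conjecture is posed in the paper \cite{BOS} of Barlak, Omland and Stammeier.

\begin{quote}
\textbf{Conjecture.} \emph{Let $\Lambda$ and $\Lambda'$ be row-finite $k$-graphs without sources such that $C^*(\Lambda)$ and $C^*(\Lambda')$ are unital, purely infinite and simple. If $\Lambda$ and $\Lambda'$ have the same skeleton, then $C^*(\Lambda)\cong C^*(\Lambda')$.}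
\end{quote}

Some hypothesis on the algebras is needed, as the squares do influence $C^*(\Lambda)$.

\begin{example}\label{ex:nonsimple}
Take one vertex, two edges $b_0,b_1$ of color $1$ and two edges $c_0,c_1$ of color $2$. For $k=2$ every bijective system of squares defines a $2$-graph (Theorem~\ref{thm:squares}). The squares $b_ic_j=c_jb_i$ give a product of two $1$-graphs, with the simple algebra $\mathcal{O}_2\otimes\mathcal{O}_2$. For the squares $b_ic_j=c_ib_j$ consider the unitary $V=t_{b_0}t_{c_0}^*+t_{b_1}t_{c_1}^*$. We have $Vt_{c_j}=t_{b_j}$ and $t_{c_j}V=\sum_it_{b_j}t_{c_i}t_{c_i}^*=t_{b_j}$, so $V$ commutes with $t_{c_j}$, hence with $t_{b_j}=t_{c_j}V$, and $V$ is central. It is not a scalar, because the gauge automorphism $t_\lambda\mapsto z^{d(\lambda)}t_\lambda$ multiplies it by $z_1\bar z_2$. So this algebra is not simple.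
\end{example}

Under the hypotheses of the conjecture the picture changes. Both algebras are unital Kirchberg algebras satisfying the UCT, so by the Kirchberg--Phillips theorem they are isomorphic if and only if the invariants $(K_0,[1],K_1)$ are isomorphic. The conjecture therefore says that the squares are invisible to $K$-theory. This is a natural guess. The relations among the classes $[t_v]$ that follow from (CK3) and (CK4) involve only the numbers $|v\Lambda^{\mathbf{e}_i}v'|$, which the skeleton records. For $k=1$ there are no squares at all. For $k=2$ the invariant can be computed from these numbers alone (Section~\ref{sec:ranktwo}). That computation ends with an extension $0\to H_0\to K_0\to H_2\to0$ of groups determined by the skeleton, and the extension splits because $H_2$ is free. In rank three the corresponding group can have torsion (Remark~\ref{rem:koszul}), and this is the room that our examples use.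

\subsection*{Results}

\begin{theorem}\label{thm:three}
There are $3$-graphs $\Lambda,\Lambda'$ with $8$ vertices, finitely many edges, no sources and the same skeleton, such that $C^*(\Lambda)$ and $C^*(\Lambda')$ are unital, simple and purely infinite, but
\[
2K_0(C^*(\Lambda))=0\qquad\text{and}\qquad 2K_0(C^*(\Lambda'))\ne0 .
\]
\end{theorem}

\begin{theorem}\label{thm:all}
For every $k\ge3$ there are finite $k$-graphs without sources, with the same skeleton, whose $C^*$-algebras are unital, simple, purely infinite and have non-isomorphic $K_0$-groups. For $k\le2$ the conjecture is true.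
\end{theorem}

Since $K_0$ is invariant under stable isomorphism, the algebras in these examples are not even stably isomorphic.

\subsection*{Plan of the proof}
The graph $\Lambda$ is a product $E\times G\times G$ of three directed graphs with two vertices each, and its $K$-theory is given by the K\"unneth theorem. We never compute $K_0(C^*(\Lambda'))$. Instead we single out one vertex projection $P_w$ and prove that $[P_w]$ is divisible by $2$ and is not zero. Divisibility comes from a pair of anticommuting unitaries under $P_w$; Section~\ref{sec:anti} isolates this mechanism before any $3$-graph appears. Squares can only permute edges, so signs have to be manufactured from permutations; this is the task of the graph $G$ in Section~\ref{sec:G}. Section~\ref{sec:graphs} constructs $\Lambda$ and $\Lambda'$. Section~\ref{sec:relations} describes $C^*(\Lambda')$ by three commutation relations and deduces divisibility. Section~\ref{sec:detect} realizes these relations in an algebra with computable $K$-theory, where $[P_w]$ is seen to be nonzero, and completes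 the proof for $k\ge3$. Section~\ref{sec:ranktwo} treats $k\le2$ and is independent of Sections \ref{sec:anti}--\ref{sec:detect}.

\subsection*{Conventions}
Tensor products of $C^*$-algebras are minimal tensor products. Exponents of maps of order two, and the index $m$ in $S_m,e_m,f_m,w_m,\iota_m$, are read in $\mathbb{Z}/2$. A directed graph $G$ has vertex set $G^0$ and edge set $G^1$; its path category, with length as degree, is a $1$-graph, denoted again by $G$. The suspension of $B$ is $SB=C_0((0,1),B)$.

\section{Background}\label{sec:background}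

\subsection{From squares to \texorpdfstring{$k$}{k}-graphs and to Cuntz--Krieger families}

\begin{theorem}[{\cite{FS}, \cite[Section~4]{HRSW}}]\label{thm:squares}
Let a countable $k$-colored directed graph be given, and for each pair of colors $i\ne j$ a range- and source-preserving bijection $ef\leftrightarrow f'e'$ between the $ij$-colored and the $ji$-colored paths of length two. Suppose these bijections are \emph{associative}: for every path of length three with three different colors, the two ways of reversing the order of the colors by three successive applications of the bijections give the same path. Then there is a unique $k$-graph with this skeleton whose squares are the given bijections.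
\end{theorem}

For $k\le2$ associativity is an empty condition. For $k=3$ it suffices to test it on the paths with one fixed color order. Indeed, the six orders are the corners of a hexagon, and the squares give bijections between the path sets at neighboring corners. Associativity at one corner says that the round trip starting there is the identity, and round trips starting at different corners are conjugate.

Let $\lambda$ be a path in a $k$-graph. For each word in the colors with $d(\lambda)_i$ letters $i$, the factorization property gives exactly one way to write $\lambda$ as a product of edges with this color word. Two such words are connected by transpositions of adjacent different letters, and by uniqueness each transposition changes the factorization by one square. This proves the following principle.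
\begin{itemize}
\item[($\ast$)] If elements of a category or a semigroup are assigned to the edges, compatibly with composition, so that the two sides of each square have the same product, then the product along an edge factorization of $\lambda$ depends only on $\lambda$.
\end{itemize}

\begin{lemma}\label{lem:edges}
Let $\Lambda$ be a row-finite $k$-graph without sources. Suppose that mutually orthogonal projections $t_v$ $(v\in\Lambda^0)$ and elements $t_e$ ($e$ an edge) of a $C^*$-algebra satisfy $t_e^*t_e=t_{s(e)}$ for every edge $e$, $\sum_{e\in v\Lambda^{\mathbf{e}_i}}t_et_e^*=t_v$ for every vertex $v$ and color $i$, and $t_et_f=t_{f'}t_{e'}$ for every square $ef=f'e'$. Then they extend to a Cuntz--Krieger $\Lambda$-family.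
\end{lemma}

\begin{proof}
By ($\ast$), the product $t_\lambda$ of the $t_e$ along an edge factorization of $\lambda\notin\Lambda^0$ depends only on $\lambda$. Each $t_e$ is a partial isometry with $t_et_{s(e)}=t_e$, and $t_{r(e)}t_e=t_e$ because $t_et_e^*\le t_{r(e)}$. This gives (CK2). For $\lambda=e\mu$ we have $t_\lambda^*t_\lambda=t_\mu^*t_{r(\mu)}t_\mu=t_\mu^*t_\mu$, and (CK3) follows by induction. Finally,
\[
\sum_{\lambda\in v\Lambda^{n+\mathbf{e}_i}}t_\lambda t_\lambda^*=\sum_{\mu\in v\Lambda^n}t_\mu\Big(\sum_{e\in s(\mu)\Lambda^{\mathbf{e}_i}}t_et_e^*\Big)t_\mu^*=\sum_{\mu\in v\Lambda^n}t_\mu t_\mu^*,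
\]
and (CK4) follows by induction on $n$.
\end{proof}

For a directed graph there are no squares, so a Cuntz--Krieger family is given by vertex projections and edge operators satisfying the first two conditions.

We use the following standard facts about $C^*(\Lambda)$. All $t_v$ are nonzero. By (CK4), $t_\mu^*t_{\mu'}=0$ for $\mu\neq\mu'$ of the same degree. The elements $t_\mu t_{\mu'}^*$ with $s(\mu)=s(\mu')$ span a dense subspace, and the finite sums of vertex projections form an approximate unit. The torus $\mathbb{T}^k$ acts by the \emph{gauge action} $t_\lambda\mapsto z^{d(\lambda)}t_\lambda$, and the \emph{gauge-invariant uniqueness theorem} says that a homomorphism $\pi$ from $C^*(\Lambda)$ is injective if all $\pi(t_v)$ are nonzero and some action of $\mathbb{T}^k$ on the target makes $\pi$ equivariant. The product $\Lambda_1\times\Lambda_2$ of a $k_1$-graph and a $k_2$-graph is a $(k_1+k_2)$-graph, and $C^*(\Lambda_1\times\Lambda_2)\cong C^*(\Lambda_1)\otimes C^*(\Lambda_2)$ by \cite[Corollary~3.5]{KP}.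

\subsection{Simplicity and pure infiniteness}
An \emph{infinite path} in $\Lambda$ is a family $\Xi$ of paths $\Xi(m,n)\in\Lambda^{n-m}$, $m\le n$ in $\mathbb{N}^k$, with $\Xi(m,n)\Xi(n,n')=\Xi(m,n')$. Its range is $\Xi(0,0)$, and $(\sigma^q\Xi)(m,n)=\Xi(m+q,n+q)$. A sequence of composable edges in which every color occurs infinitely often determines an infinite path: $\Xi(m,n)$ is the segment between degrees $m$ and $n$ of any initial product of degree at least $n$. We call $\Lambda$ \emph{aperiodic} if every vertex is the range of an infinite path $\Xi$ such that $\sigma^m\Xi=\sigma^n\Xi$ only for $m=n$; this is condition (A) of \cite{KP}. We call $\Lambda$ \emph{cofinal} if for every vertex $v$ and infinite path $\Xi$ there is $n$ with $v\Lambda\,\Xi(n,n)\ne\emptyset$. A \emph{loop with an entrance} at $v$ is a path $\mu\in v\Lambda v$ for which some $\mu'\in v\Lambda$ with $d(\mu')\le d(\mu)$ is not an initial segment of $\mu$. If two different loops at $v$ have the same degree, each is an entrance for the other.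

\begin{theorem}[{\cite[Propositions 4.8 and 4.9]{KP}, \cite[Proposition~8.8]{Sims}}]\label{thm:spi}
Let $\Lambda$ be a row-finite, aperiodic, cofinal $k$-graph without sources. Then $C^*(\Lambda)$ is simple. If moreover there is a loop with an entrance at every vertex, then $C^*(\Lambda)$ is purely infinite.
\end{theorem}

\subsection{Tools from \texorpdfstring{$K$}{K}-theory}
The \emph{bootstrap class} consists of the separable nuclear $C^*$-algebras satisfying the UCT; it is closed under tensor products and crossed products by $\mathbb{Z}$.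
\begin{itemize}
\item[(K1)] \emph{Elementary operations.} Homotopic homomorphisms induce the same map on $K$-theory, and a sum of homomorphisms with orthogonal ranges induces the sum of the maps. Let $A$ be unital, $\Phi:A\to M_n(D)$ a homomorphism and $\mathbf{S}$ a row of $n$ elements of $D$ with $\mathbf{S}^*\mathbf{S}=\Phi(1)$. Then $a\mapsto\mathbf{S}\Phi(a)\mathbf{S}^*$ induces the same map $K_0(A)\to K_0(D)$ as $\Phi$: for a projection $e$ over $A$, the partial isometry $\mathbf{S}\Phi(e)$ (suitably amplified) implements an equivalence of the two images of $e$.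
\item[(K2)] \emph{Suspension.} The boundary maps $\partial_B:K_i(B)\to K_{1-i}(SB)$ of the extension $0\to SB\to C_0([0,1),B)\to B\to0$ (evaluation at $0$) are isomorphisms, since the middle algebra is contractible, and they are natural in $B$.
\item[(K3)] \emph{Graph algebras.} Let $G$ be a finite directed graph without sources with adjacency matrix $\mathsf{A}_G(x,x')=|xG^1x'|$. Then $K_0(C^*(G))\cong\operatorname{coker}(1-\mathsf{A}_G^t)$, the class of the projection at $x$ corresponding to the basis vector at $x$, and $K_1(C^*(G))\cong\ker(1-\mathsf{A}_G^t)$. One vertex with $n\geq 2$ loops gives the Cuntz algebra $\mathcal{O}_n$, so $K_0(\mathcal{O}_n)=\mathbb{Z}/(n-1)$ is generated by $[1]$.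
\item[(K4)] \emph{K\"unneth theorem.} For $A,B$ in the bootstrap class, the graded map $K_*(A)\otimes K_*(B)\to K_*(A\otimes B)$ with $[e]\otimes[e']\mapsto[e\otimes e']$ is injective, and it is an isomorphism if $K_*(A)$ or $K_*(B)$ is free.
\item[(K5)] \emph{Pimsner--Voiculescu sequence.} For an automorphism $\sigma$ of $B$ there are exact sequences
\[
0\to\operatorname{coker}(1-\sigma_*|K_i(B))\to K_i(B\rtimes_\sigma\mathbb{Z})\to\ker(1-\sigma_*|K_{1-i}(B))\to0,
\]
natural for equivariant homomorphisms, whose first map is induced by the inclusion of $B$.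
\end{itemize}

\section{Anticommuting unitaries and divisibility by two}\label{sec:anti}

Suppose a $C^*$-algebra $D$ contains projections $P_v,P_w$ and elements $S_a,S_0,S_1$ with
\begin{equation}\label{eq:D1}
S_a^*S_a=P_v,\qquad S_0^*S_0=S_1^*S_1=P_w,\qquad P_v=S_aS_a^*+S_0S_0^*+S_1S_1^* .
\end{equation}
This is the Cuntz--Krieger relation at a vertex $v$ that receives a loop and two edges from a vertex $w$. It gives $[P_v]=[P_v]+2[P_w]$, so $2[P_w]=0$. If $[P_w]=2\eta\ne0$, then $\eta$ has order four. We look for additional structure that forces $[P_w]$ to be divisible by $2$.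

\begin{example}[the matrix case]\label{ex:matrices}
If unitaries $Y,U\in M_n(\mathbb{C})$ satisfy $YU=-UY$, then $\det(YU)=(-1)^n\det(UY)$, so $n$ is even: the class of the unit in $K_0(M_n(\mathbb{C}))=\mathbb{Z}$ is divisible by $2$. The smallest case is $\mathbb{C}^2$ with basis $w_0,w_1$ and the self-adjoint unitaries
\[
Zw_m=(-1)^mw_m,\qquad Xw_m=w_{m+1},\qquad ZX=-XZ .
\]
Two anticommuting pairs combine to a commuting pair: if $YU=-UY$, then $Z\otimes Y=\operatorname{diag}(Y,-Y)$ and $X\otimes U$ commute, because the two signs cancel. For $(Y,U)=(Z,X)$ the commuting pair can be diagonalized by hand. For $\xi=(\xi_1,\xi_2)\in\{0,1\}^2$ put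
\begin{equation}\label{eq:Omega}
\Omega_\xi=\frac1{\sqrt2}\sum_{m}(-1)^{\xi_2m}\,w_m\otimes w_{m+\xi_1}.
\end{equation}
Then $(Z\otimes Z)\Omega_\xi=(-1)^{\xi_1}\Omega_\xi$, and shifting the summation index gives $(X\otimes X)\Omega_\xi=(-1)^{\xi_2}\Omega_\xi$. The four unit vectors $\Omega_\xi$ have different pairs of eigenvalues, so they form an orthonormal basis of $\mathbb{C}^2\otimes\mathbb{C}^2$. They reappear in Section~\ref{sec:detect}.
\end{example}

So an anticommuting pair under $P_w$ should make $[P_w]$ even, and the two edges $S_0,S_1$ can carry it to a commuting pair under $P_v$. In infinite-dimensional algebras the first half of this statement needs a correction. Let $A$ be the universal $C^*$-algebra generated by unitaries $Y,U$ with $YU=-UY$. It is the crossed product of $C(\mathbb{T})=C^*(Y)$ by the rotation $Y\mapsto-Y$, which is homotopic to the identity. So (K5) gives a split exact sequence $0\to K_0(C(\mathbb{T}))\to K_0(A)\to K_1(C(\mathbb{T}))\to0$, the class $[1_A]$ is part of a basis of $K_0(A)\cong\mathbb{Z}^2$, and it is \emph{not}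 divisible by $2$. The next lemma identifies the obstruction: it comes from the commuting pair $(Y,U^2)$.

Let $z_1,z_2$ be the coordinate functions on $\mathbb{T}^2$ and let $J\subset C(\mathbb{T}^2)$ be the ideal of functions vanishing on $\{z_2=1\}$. We identify $J$ with $SC(\mathbb{T})$ by sending $F$ to $t\mapsto F(\,\cdot\,,e^{2\pi\mathrm{i}t})$. Let $\beta\in K_0(C(\mathbb{T}^2))$ be the image of $\partial_{C(\mathbb{T})}[z_1]\in K_0(J)$. A homomorphism that vanishes on $J$ sends $\beta$ to $0$.

\begin{lemma}\label{lem:A}
Let $\theta:C(\mathbb{T}^2)\to A$ be given by $z_1\mapsto Y$, $z_2\mapsto U^2$. Then $[1_A]\in2K_0(A)+\mathbb{Z}\,\theta_*\beta$.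
\end{lemma}

\begin{proof}
We realize $A$ as an algebra of matrix-valued functions, in which a projection of rank one can be written down. Let $B=M_2(C(\mathbb{T}))$, let $\mathsf{w}$ be the coordinate function on $\mathbb{T}$, and let $R=\left(\begin{smallmatrix}0&\mathsf{w}\\1&0\end{smallmatrix}\right)$ and $Z=\operatorname{diag}(1,-1)$. Then $R$ is unitary, $R^2=\mathsf{w}1$, and conjugation by $R$ exchanges the matrix units $e_{11}$ and $e_{22}$, so $RZR^*=-Z$. Let
\[
\mathcal{T}=\{f\in C([0,1],B):f(1)=Rf(0)R^*\},
\]
and view its elements as $M_2(\mathbb{C})$-valued functions of $(\mathsf{w},t)$. The constant function $R$ lies in $\mathcal{T}$, the function $t\mapsto e^{\mathrm{i}\pi t}Z$ lies in $\mathcal{T}$ because $e^{\mathrm{i}\pi}Z=RZR^*$, and the two anticommute. So there is a homomorphism $\chi:A\to\mathcal{T}$ with $\chi(Y)=R$ and $\chi(U)(t)=e^{\mathrm{i}\pi t}Z$. At each point $(\mathsf{w}_0,t_0)$ the matrices $1,Z,R(\mathsf{w}_0),R(\mathsf{w}_0)Z$ span $M_2(\mathbb{C})$, so $\chi$ followed by evaluation at $(\mathsf{w}_0,t_0)$ maps onto $M_2(\mathbb{C})$.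

\emph{$\chi$ is injective.} In an irreducible representation of $A$ the central elements $Y^2,U^2$ act as scalars $\zeta_1,\zeta_2\in\mathbb{T}$. The image is then spanned by $1,Y,U,YU$, so it is $M_n(\mathbb{C})$ with $n^2\le4$, and $n=2$ since $n$ is even by Example~\ref{ex:matrices}. Fix $\zeta$ with $\zeta^2=\zeta_1$. The unitary $U$ exchanges the eigenspaces of $Y$ for $\zeta$ and $-\zeta$, so both have dimension one. If $x$ is a unit vector in the first, then in the orthonormal basis $x,Ux$ we have $Y=\operatorname{diag}(\zeta,-\zeta)$ and $U=\left(\begin{smallmatrix}0&\zeta_2\\1&0\end{smallmatrix}\right)$. So the representation is determined up to equivalence by $(\zeta_1,\zeta_2)$. Evaluation of $\chi$ at $\mathsf{w}_0=\zeta_1$, $e^{2\pi\mathrm{i}t_0}=\zeta_2$ is an irreducible representation with the same scalars. Hence every irreducible representation of $A$ vanishes on $\ker\chi$, and $\ker\chi=0$.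

\emph{$\chi$ is surjective.} The scalar functions $h(\mathsf{w},t)1$ with $h(\mathsf{w},0)=h(\mathsf{w},1)$ form a central copy of $C(\mathbb{T}^2)$ in $\mathcal{T}$. It is generated by $\chi(Y^2)=\mathsf{w}1$ and $\chi(U^2)=e^{2\pi\mathrm{i}t}1$, so it lies in $\chi(A)$. For $f\in\mathcal{T}$ the function $\|f(\mathsf{w},t)\|$ takes the same values at $(\mathsf{w},0)$ and $(\mathsf{w},1)$, so it is a continuous function on $\mathbb{T}^2$. Let $f\in\mathcal{T}$ and $\epsilon>0$. For each point of $\mathbb{T}^2$, represented by $(\mathsf{w}_0,t_0)$, some $a\in\chi(A)$ agrees with $f$ at $(\mathsf{w}_0,t_0)$, and then the pointwise norm of $a-f$ is less than $\epsilon$ on a neighborhood of the point. Cover $\mathbb{T}^2$ by finitely many such neighborhoods, with elements $a_1,\dots,a_n$, and take a subordinate partition of unity $h_1,\dots,h_n\in C(\mathbb{T}^2)\subset\chi(A)$. Then $\sum_lh_la_l\in\chi(A)$ and $\|\sum_lh_la_l-f\|\le\epsilon$. Since $\chi(A)$ is closed, $\chi(A)=\mathcal{T}$.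

\emph{The class of the unit.} Identify $A$ with $\mathcal{T}$. Let $f(t)\in M_2(\mathbb{C})$ be the projection onto the span of $(\cos\frac{\pi t}2,\sin\frac{\pi t}2)$. Then $f(0)=e_{11}$ and $f(1)=e_{22}=Re_{11}R^*$, so $f\in\mathcal{T}$. Evaluation at $t=0$ maps $\mathcal{T}$ onto $B$ (lift $b$ to $(1-t)b+tRbR^*$) with kernel $SB$, and it sends $2[f]-[1]$ to $2[e_{11}]-[1_B]=0$. By exactness, $2[f]-[1]$ lies in the image of $K_0(SB)=\partial_BK_1(B)$. The group $K_1(B)$ is identified with $\mathbb{Z}$ by the winding number of the determinant, and $\det R=-\mathsf{w}$, so $[R]$ is a generator. Let $\rho_0:C(\mathbb{T})\to B$ be given by $z_1\mapsto R$. Then $\theta(F)(t)=\rho_0(F(\,\cdot\,,e^{2\pi\mathrm{i}t}))$, since both sides are homomorphisms in $F$ that agree on $z_1$ and $z_2$. So $\theta$ restricts on $J$ to the suspension $S\rho_0:SC(\mathbb{T})\to SB$, which sends $\partial[z_1]$ to $\partial[R]$ by naturality. Hence the image of $K_0(SB)$ in $K_0(\mathcal{T})$ is $\mathbb{Z}\,\theta_*\beta$, and $[1]\in2[f]+\mathbb{Z}\,\theta_*\beta$.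
\end{proof}

It remains to kill $\theta_*\beta$. Here the commuting pair at $v$ and the loop $S_a$ enter: the cancellation that gave $2[P_w]=0$ can be applied to every class of $K_0(C(\mathbb{T}^2))$, not only to the unit.

\begin{proposition}\label{prop:div}
Let $D$ be a $C^*$-algebra containing projections $P_v,P_w$ and elements $S_a,S_0,S_1$ as in \eqref{eq:D1}. Let $y_v,u_v\in P_vDP_v$ and $y_w,u_w\in P_wDP_w$ be unitaries in these corners such that
\begin{gather}
y_vu_v=u_vy_v,\qquad y_wu_w=-u_wy_w,\label{eq:D2}\\
y_vS_a=S_ay_v,\quad u_vS_a=S_au_v,\quad y_vS_m=(-1)^mS_my_w,\quad u_vS_m=S_{m+1}u_w.\label{eq:D3}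
\end{gather}
Then $[P_w]\in2K_0(D)$.
\end{proposition}

\begin{proof}
All induced maps below are taken with values in $K_0(D)$, except those of $\theta,\theta',\Phi_0$.

\emph{Cancellation at $v$.} Let $\rho:C(\mathbb{T}^2)\to P_vDP_v$ be given by $z_1\mapsto y_v$, $z_2\mapsto u_v$. An identity $yS=Sy'$ with unitaries $y,y'$ in the relevant corners implies $y^*S=Sy'^*$, so such identities pass from $z_1,z_2$ to all of $C(\mathbb{T}^2)$. Thus $\rho(F)S_a=S_a\rho(F)$ for all $F$; applying this also to $\bar F$ and taking adjoints, we see that $\rho(F)$ commutes with $S_aS_a^*$. Hence $\rho=\rho'+\rho''$ is an orthogonal sum of the homomorphisms $\rho'(F)=S_a\rho(F)S_a^*$ and $\rho''(F)=\rho(F)(P_v-S_aS_a^*)$. By (K1), $\rho'_*=\rho_*$ and $\rho_*=\rho'_*+\rho''_*$, so $\rho''_*=0$.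

\emph{Transfer to $w$.} Let $\mathbf{S}=(S_0,S_1)$. The range projections in \eqref{eq:D1} are orthogonal, so $\mathbf{S}^*\mathbf{S}=\operatorname{diag}(P_w,P_w)$ and $\mathbf{S}\mathbf{S}^*=P_v-S_aS_a^*$. As in Example~\ref{ex:matrices}, there is a unital homomorphism
\[
\Phi:C(\mathbb{T}^2)\to M_2(P_wDP_w),\qquad\Phi(z_1)=\begin{pmatrix}y_w&0\\0&-y_w\end{pmatrix},\quad\Phi(z_2)=\begin{pmatrix}0&u_w\\u_w&0\end{pmatrix}.
\]
By \eqref{eq:D3}, $y_v\mathbf{S}=(S_0y_w,-S_1y_w)=\mathbf{S}\Phi(z_1)$ and $u_v\mathbf{S}=(S_1u_w,S_0u_w)=\mathbf{S}\Phi(z_2)$. So $\rho''(F)=\rho(F)\mathbf{S}\mathbf{S}^*=\mathbf{S}\Phi(F)\mathbf{S}^*$, and $\Phi_*=\rho''_*=0$ by (K1).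

\emph{Comparison with $\theta$.} Let $\Psi:A\to P_wDP_w$ be the unital homomorphism with $Y\mapsto y_w$, $U\mapsto u_w$. Then $\Phi=(\mathrm{id}_{M_2}\otimes\Psi)\circ\Phi_0$, where $\Phi_0:C(\mathbb{T}^2)\to M_2(A)$ sends $z_1,z_2$ to $\operatorname{diag}(Y,-Y)$ and $\left(\begin{smallmatrix}0&U\\U&0\end{smallmatrix}\right)$. Since $UYU^*=-Y$, conjugation by $\operatorname{diag}(1,U)$ turns these into
\[
\begin{pmatrix}Y&0\\0&Y\end{pmatrix}\qquad\text{and}\qquad\begin{pmatrix}0&1\\U^2&0\end{pmatrix}=\begin{pmatrix}1&0\\0&U^2\end{pmatrix}\begin{pmatrix}0&1\\1&0\end{pmatrix}.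
\]
Connect the flip matrix to $1$ by a path in the unitary group of $M_2(\mathbb{C})$. As $\operatorname{diag}(Y,Y)$ commutes with $\operatorname{diag}(1,U^2)$ and with $M_2(\mathbb{C})$, this is a homotopy of homomorphisms ending at $\theta'\oplus\theta$, where $\theta'(z_1)=Y$ and $\theta'(z_2)=1$. The map $\theta'$ vanishes on $J$, so $\Phi_{0*}\beta=\theta_*\beta$ in $K_0(A)$ and $\Psi_*\theta_*\beta=\Phi_*\beta=0$. By Lemma~\ref{lem:A}, $[P_w]=\Psi_*[1_A]\in2K_0(D)$.
\end{proof}

\section{From permutations to signs: the graph \texorpdfstring{$G$}{G}}\label{sec:G}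

We want a $3$-graph whose algebra contains the configuration of Proposition~\ref{prop:div}, with the $S$'s of color $1$, the $y$'s built from color $2$ and the $u$'s built from color $3$. The difficulty is that \eqref{eq:D2} and \eqref{eq:D3} contain signs, while a square only permutes edges. Two observations resolve it. If passing an edge through a word of color $2$ applies a graph involution $\tau$ to the word, then it multiplies an element $y$ that is odd for $\tau$ by $-1$. And if each edge of color $3$ has a parity that decides whether it twists the edges it passes, then an element $u$ made of words of odd total parity twists them once. So we need a graph with an involution, a parity, and odd unitaries for both. For Section~\ref{sec:detect} we also need free $K$-groups, which rules out the Cuntz algebras $\mathcal{O}_n$ with $n\geq 3$, and a nonzero vertex class, which rules out $\mathcal{O}_2$.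

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,font=\small]
\node[circle,draw,inner sep=2pt] (v) at (0,0) {$v$};
\node[circle,draw,inner sep=2pt] (w) at (3,0) {$w$};
\path[->] (v) edge[loop left] node {$a_v$} (v)
 (w) edge[loop right] node {$a_w$} (w)
 (w) edge[bend right=17] node[fill=white,inner sep=1pt] {$e_0$} (v)
 (w) edge[bend right=60] node[fill=white,inner sep=1pt] {$e_1$} (v)
 (v) edge[bend right=17] node[fill=white,inner sep=1pt] {$f_0$} (w)
 (v) edge[bend right=60] node[fill=white,inner sep=1pt] {$f_1$} (w);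
\node[circle,draw,inner sep=2pt] (o) at (6.2,0) {$o$};
\node[circle,draw,inner sep=2pt] (p) at (9,0) {$p$};
\path[->] (o) edge[loop above] node {$h_0$} (o)
 (o) edge[loop below] node {$h_1$} (o)
 (p) edge[loop above] node {$g_0$} (p)
 (p) edge[loop below] node {$g_1$} (p)
 (p) edge[bend right=22] node[fill=white,inner sep=1pt] {$h_2$} (o)
 (o) edge[bend right=22] node[fill=white,inner sep=1pt] {$g_2$} (p);
\end{tikzpicture}
\caption{The graphs $E$ (left) and $G$ (right); arrows point from source to range. The involution $\alpha$ of $E$ exchanges $e_0$ with $e_1$ and $f_0$ with $f_1$; the involution $\tau$ of $G$ exchanges $g_0$ with $g_1$.}\label{fig:graphs}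
\end{figure}

Let $G$ (Figure~\ref{fig:graphs}) have vertices $o,p$, loops $g_0,g_1$ at $p$, loops $h_0,h_1$ at $o$, an edge $g_2$ with range $p$ and source $o$, and an edge $h_2$ with range $o$ and source $p$. Thus $pG^1=\{g_0,g_1,g_2\}$ and $oG^1=\{h_0,h_1,h_2\}$. Let $\tau$ exchange $g_0$ and $g_1$ and fix all other edges, and let $\ell:G^1\to\mathbb{Z}/2$ be $1$ on $g_1$ and $0$ elsewhere; for a path $\mu$, $\ell(\mu)$ is the parity of the number of occurrences of $g_1$. Let $C=C^*(G)$ with generators $s_i$ $(i\in G^0)$ and $s_b$ $(b\in G^1)$. By universality there are automorphisms $\gamma,\delta$ of $C$ of order two with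
\[
\gamma(s_b)=s_{\tau b},\qquad\delta(s_b)=(-1)^{\ell(b)}s_b,\qquad\gamma(s_i)=\delta(s_i)=s_i .
\]
We say that $a\in C$ has \emph{$\gamma$-parity $n$} if $\gamma(a)=(-1)^na$. Every $a$ is the sum of the elements $\frac12(a+(-1)^n\gamma(a))$, $n=0,1$, of $\gamma$-parity $n$. The same terms are used for $\delta$.

\begin{proposition}\label{prop:G}
\begin{itemize}
\item[(a)] $K_0(C)\cong\mathbb{Z}$ is generated by $[s_p]$, and $K_1(C)\cong\mathbb{Z}$.
\item[(b)] $\gamma$ and $\delta$ are homotopic to $\mathrm{id}_C$ through automorphisms.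
\item[(c)] There are unitaries $y,u$ in $s_pCs_p$ with $\gamma(y)=-y$ and $\delta(u)=-u$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Here $\mathsf{A}_G=\left(\begin{smallmatrix}2&1\\1&2\end{smallmatrix}\right)$, so all entries of $1-\mathsf{A}_G^t$ are $-1$. Its cokernel is $\mathbb{Z}^2/\mathbb{Z}(1,1)\cong\mathbb{Z}$, generated by either basis vector, and its kernel is $\mathbb{Z}(1,-1)$. Apply (K3).

(b) The automorphisms $s_b\mapsto\zeta^{\ell(b)}s_b$, with $\zeta\in\mathbb{T}$ and $\ell(b)$ read in $\{0,1\}$, connect $\mathrm{id}_C$ to $\delta$. For $\gamma$ we diagonalize the exchange of $g_0$ and $g_1$. The elements $(s_{g_0}\pm s_{g_1})/\sqrt2$ have initial projection $s_p$, and their range projections add up to $s_{g_0}s_{g_0}^*+s_{g_1}s_{g_1}^*$. So there is an endomorphism $\omega$ of $C$ with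
\[
\omega(s_{g_0})=\tfrac1{\sqrt2}(s_{g_0}+s_{g_1}),\qquad\omega(s_{g_1})=\tfrac1{\sqrt2}(s_{g_0}-s_{g_1}),
\]
fixing the other generators. It satisfies $\omega^2=\mathrm{id}$, so it is an automorphism. Since $\gamma$ fixes $\omega(s_{g_0})$ and negates $\omega(s_{g_1})$, we have $\gamma\omega=\omega\delta$. Hence $\gamma=\omega\delta\omega^{-1}$ is homotopic to $\mathrm{id}_C$.

(c) Call a finite set $\mathcal{P}$ of paths \emph{complete} if it arises from $\{p\}$ by repeatedly replacing a path $\mu$ by the paths $\mu b$, $b\in s(\mu)G^1$. By the Cuntz--Krieger relation, $\sum_{\mu\in\mathcal{P}}s_\mu s_\mu^*=s_p$, so the $s_\mu$ have orthogonal ranges. If $\mu\mapsto\mu'$ is a source-preserving bijection between complete sets, then $u=\sum_\mu s_\mu s_{\mu'}^*$ satisfies $uu^*=\sum_\mu s_\mu s_\mu^*=s_p$ and $u^*u=\sum_\mu s_{\mu'}s_{\mu'}^*=s_p$. If also $\ell(\mu)\ne\ell(\mu')$ for all $\mu$, then $\delta(u)=-u$. Starting from $\{g_0,g_1,g_2\}$, obtain the set of the $\mu$ by expanding $g_0$ and $g_1$, and the set of the $\mu'$ by expanding $g_1$ and then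 $g_1g_2$. The following table is a bijection with both properties.
\[
\begin{array}{c|ccccccc}
\mu&g_0g_0&g_1g_1&g_0g_1&g_1g_0&g_0g_2&g_2&g_1g_2\\
\mu'&g_1g_0&g_1g_2h_2&g_0&g_1g_1&g_1g_2h_0&g_1g_2h_1&g_2\\
\hline
\text{source}&p&p&p&p&o&o&o\\
\ell(\mu),\ell(\mu')&0,1&0,1&1,0&1,0&0,1&0,1&1,0
\end{array}
\]
This gives $u$. Put $y=\omega(u)$. It is a unitary in $s_pCs_p$, and $\gamma(y)=\omega(\delta(u))=-y$.
\end{proof}

\section{The \texorpdfstring{$3$}{3}-graphs \texorpdfstring{$\Lambda$ and $\Lambda'$}{Lambda and Lambda'}}\label{sec:graphs}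

\subsection{Construction}
Let $E$ (Figure~\ref{fig:graphs}) have vertices $v,w$, loops $a_v,a_w$, edges $e_0,e_1$ with range $v$ and source $w$, and edges $f_0,f_1$ with range $w$ and source $v$. Let $\alpha$ fix the loops and send $e_m\mapsto e_{m+1}$, $f_m\mapsto f_{m+1}$. Define $\kappa:E^1\to\mathbb{Z}/2$ and $\nu:E^0\to\mathbb{Z}/2$ by
\[
\kappa(a_v)=\kappa(a_w)=0,\qquad\kappa(e_m)=\kappa(f_m)=m,\qquad\nu(v)=0,\qquad\nu(w)=1 .
\]
Let $\Lambda=E\times G\times G$. Its skeleton has the eight vertices $(x,i,j)\in E^0\times G^0\times G^0$ and the edges $(\varepsilon,i,j)$ of color $1$, $(x,b,j)$ of color $2$ and $(x,i,c)$ of color $3$, where $\varepsilon\in E^1$ and $b,c\in G^1$; ranges and sources are taken coordinatewise. On this skeleton consider the squares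
\begin{align}
(r(\varepsilon),b,j)\,(\varepsilon,s(b),j)&=(\varepsilon,r(b),j)\,(s(\varepsilon),\tau^{\kappa(\varepsilon)}b,j),\tag{S12}\\
(r(\varepsilon),i,c)\,(\varepsilon,i,s(c))&=(\alpha^{\ell(c)}\varepsilon,i,r(c))\,(s(\varepsilon),i,c),\tag{S13}\\
(x,b,r(c))\,(x,s(b),c)&=(x,r(b),c)\,(x,\tau^{\nu(x)\ell(c)}b,s(c)).\tag{S23}
\end{align}
Suppressing the vertex coordinates, they read $b\varepsilon=\varepsilon\cdot\tau^{\kappa(\varepsilon)}b$, $c\varepsilon=\alpha^{\ell(c)}\varepsilon\cdot c$ and $bc=c\cdot\tau^{\nu(x)\ell(c)}b$. They are modeled on Proposition~\ref{prop:div}: (S12) is to give the sign $(-1)^m$ in \eqref{eq:D3}, (S13) the index shift $S_m\to S_{m+1}$, and (S23) the two relations \eqref{eq:D2}. Omitting $\tau$ and $\alpha$ gives the squares of $\Lambda$.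

\begin{proposition}\label{prop:assoc}
The squares \emph{(S12), (S13), (S23)} define a $3$-graph $\Lambda'$ with the same skeleton as $\Lambda$.
\end{proposition}

\begin{proof}
The maps $\tau,\alpha$ are bijections preserving range and source, and in each rule the data that determine the exponent ($\varepsilon$; $c$; $x$ and $c$) appear unchanged on the right. So the rules are range- and source-preserving bijections. By Theorem~\ref{thm:squares} and the remark after it, it suffices to reverse a path $b\,c\,\varepsilon$ in two ways. The edges to the left of the color-$1$ edge have first coordinate $r(\varepsilon)$, those to the right $s(\varepsilon)$. Writing $\ell=\ell(c)$, we get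
\begin{align*}
b\,c\,\varepsilon&=c\cdot\tau^{\nu(r(\varepsilon))\ell}b\cdot\varepsilon=c\cdot\varepsilon\cdot\tau^{\kappa(\varepsilon)+\nu(r(\varepsilon))\ell}b=\alpha^\ell\varepsilon\cdot c\cdot\tau^{\kappa(\varepsilon)+\nu(r(\varepsilon))\ell}b,\\
b\,c\,\varepsilon&=b\cdot\alpha^\ell\varepsilon\cdot c=\alpha^\ell\varepsilon\cdot\tau^{\kappa(\alpha^\ell\varepsilon)}b\cdot c=\alpha^\ell\varepsilon\cdot c\cdot\tau^{\kappa(\alpha^\ell\varepsilon)+\nu(s(\varepsilon))\ell}b .
\end{align*}
For $\ell=0$ the results agree. For $\ell=1$ they agree if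
\begin{equation}\label{eq:cocycle}
\kappa(\varepsilon)+\kappa(\alpha\varepsilon)=\nu(r(\varepsilon))+\nu(s(\varepsilon))\quad\text{in }\mathbb{Z}/2 .
\end{equation}
For the loops both sides are $0$; for $e_m$ and $f_m$ the left side is $m+(m+1)=1$ and the right side is $\nu(v)+\nu(w)=1$.
\end{proof}

Condition \eqref{eq:cocycle} is the combinatorial form of the cancellation of signs in Example~\ref{ex:matrices}. It also explains the shape of $E$: an edge joining $v$ and $w$ must satisfy $\kappa(\alpha\varepsilon)\ne\kappa(\varepsilon)$, so such edges come in pairs exchanged by $\alpha$. The pair $f_0,f_1$ plays no part in Proposition~\ref{prop:div}; it makes $E$ strongly connected.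

For $k\ge3$ put $\Lambda_k=\Lambda\times G^{k-3}$ and $\Lambda'_k=\Lambda'\times G^{k-3}$, so $\Lambda_3=\Lambda$ and $\Lambda_3'=\Lambda'$. Both have the skeleton of $G_1\times\dots\times G_k$, where $G_1=E$ and $G_l=G$ for $l\ge2$. They are finite, and they have no sources because every vertex of the skeleton carries a loop of every color.

\subsection{Simplicity, pure infiniteness and the untwisted \texorpdfstring{$K$}{K}-groups}

\begin{proposition}\label{prop:spi}
For $k\ge3$ the algebras $C^*(\Lambda_k)$ and $C^*(\Lambda'_k)$ are unital, simple and purely infinite.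
\end{proposition}

\begin{proof}
Let $\Gamma$ be $\Lambda_k$ or $\Lambda'_k$. The algebra is unital since $\Gamma^0$ is finite. We verify the hypotheses of Theorem~\ref{thm:spi}. The graphs $E$ and $G$ are strongly connected, so any two vertices of $\Gamma$ are joined by a path that changes one coordinate at a time; hence $\Gamma$ is cofinal. Every vertex of $G$ carries two loops, so every vertex of $\Gamma$ carries two different loops of degree $\mathbf{e}_3$, and each is a loop with an entrance.

For aperiodicity, the difficulty is that the squares of $\Lambda'_k$ change the coordinates of edges, so the coordinate projections are not functors. They become functors after passing to orbits. Let $\bar G_1=E/\alpha$ and $\bar G_2=G/\tau$ be the graphs with the same vertices and with edges identified along orbits, and let $\bar G_l=G$ for $l\ge3$. Send an edge of color $l$ to the class of its $l$-th coordinate in $\bar G_l^1$, and an edge of another color to its $l$-th coordinate, which is a vertex. The two sides of each square have the same image, so by ($\ast$)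 this defines a functor $F_l:\Gamma\to\bar G_l$, and $F_l(\lambda)$ has length $d(\lambda)_l$.

Each $\bar G_l$ has two vertices, a loop at each vertex, and an edge in each direction. Given a vertex of $\bar G_l$, let $a$ be a loop there and $c$ a cycle of length two through the other vertex, and let $\zeta=a\,c\,a^2c\,a^3c\cdots$. If $\sigma^m\zeta=\sigma^n\zeta$ with $m<n$, then $\zeta$ is eventually periodic, so the gaps between visits to the other vertex are bounded, which is false. Now let $z=(z_1,\dots,z_k)\in\Gamma^0$ and choose such paths $\zeta_l$ in $\bar G_l$ with range $z_l$. Build a sequence of edges of $\Gamma$ starting at $z$, cycling through the colors: at a step of color $l$, append the edge whose $l$-th coordinate is a representative of the next unused edge of $\zeta_l$ and whose other coordinates are those of the current source. This is possible because the $l$-th coordinate of the current source is the source of the part of $\zeta_l$ used so far. The sequence defines an infinite path $\Xi$ with range $z$ and $F_l(\Xi(0,(N,\dots,N)))=\zeta_l(0,N)$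 for all $N$. Since $F_l$ is a functor and records the $l$-th degree, $F_l(\Xi(m,n))=\zeta_l(m_l,n_l)$ for all $m\le n$. So $\sigma^m\Xi=\sigma^n\Xi$ implies $\sigma^{m_l}\zeta_l=\sigma^{n_l}\zeta_l$ for each $l$, and $m=n$.
\end{proof}

\begin{proposition}\label{prop:Kprod}
$K_0(C^*(\Lambda))\cong K_1(C^*(\Lambda))\cong(\mathbb{Z}/2)^4$.
\end{proposition}

\begin{proof}
We have $1-\mathsf{A}_E^t=\left(\begin{smallmatrix}0&-2\\-2&0\end{smallmatrix}\right)$, so $K_0(C^*(E))\cong(\mathbb{Z}/2)^2$ and $K_1(C^*(E))=0$ by (K3). By (K4) and Proposition~\ref{prop:G}(a),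
\begin{equation}\label{eq:tensorC}
K_i(\mathcal{X}\otimes C)\cong K_0(\mathcal{X})\oplus K_1(\mathcal{X})\qquad(i=0,1)
\end{equation}
for every $\mathcal{X}$ in the bootstrap class. Apply this twice to $C^*(\Lambda)\cong C^*(E)\otimes C\otimes C$.
\end{proof}

\section{Three commutation relations for \texorpdfstring{$C^*(\Lambda')$}{C*(Lambda')}}\label{sec:relations}

Let $D=C^*(\Lambda')$. The product $C^*(E)\otimes C\otimes C$ is generated by a copy of $C^*(E)$ and two copies of $C$ that commute. We describe $D$ in the same way, with twisted commutation. One direction of the description lets us insert $y$ and $u$ into $D$; the other lets us map $D$ to other algebras.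

\begin{definition}\label{def:system}
A \emph{twisted system} in a $C^*$-algebra $\mathcal{A}$ consists of a Cuntz--Krieger $E$-family $\{1_x,T_\varepsilon\}$ in $\mathcal{A}$ and unital homomorphisms $\phi_x,\psi_x:C\to1_x\mathcal{A}1_x$ $(x\in E^0)$ such that, for all $a\in C$, all $a'\in C$ of $\delta$-parity $n$, all $\varepsilon\in E^1$ and all $x\in E^0$,
\begin{itemize}
\item[(R1)] $\phi_{r(\varepsilon)}(a)\,T_\varepsilon=T_\varepsilon\,\phi_{s(\varepsilon)}(\gamma^{\kappa(\varepsilon)}(a))$;
\item[(R2)] $\psi_{r(\varepsilon)}(a')\,T_\varepsilon=T_{\alpha^n\varepsilon}\,\psi_{s(\varepsilon)}(a')$;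
\item[(R3)] $\phi_x(a)\,\psi_x(a')=\psi_x(a')\,\phi_x(\gamma^{\nu(x)n}(a))$.
\end{itemize}
\end{definition}

The vertex projections $s_i$ are fixed by $\gamma$ and $\delta$. So in a twisted system
\begin{equation}\label{eq:vertex}
\begin{gathered}
\phi_x(s_i)\text{ commutes with }\psi_x(C),\qquad\psi_x(s_j)\text{ commutes with }\phi_x(C),\\
\phi_{r(\varepsilon)}(s_i)T_\varepsilon=T_\varepsilon\phi_{s(\varepsilon)}(s_i),\qquad\psi_{r(\varepsilon)}(s_j)T_\varepsilon=T_\varepsilon\psi_{s(\varepsilon)}(s_j).
\end{gathered}
\end{equation}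
The squares give (R1)--(R3) only for the generators $s_b$, not for their adjoints. The Cuntz--Krieger relation supplies the adjoints.

\begin{lemma}\label{lem:intertwine}
Let $\phi,\phi':C\to\mathcal{A}$ be homomorphisms and let $T\in\mathcal{A}$ satisfy $T\phi'(1)=T$. If $\phi(a)T=T\phi'(a)$ for $a=s_i$ and $a=s_b$ $(i\in G^0,\ b\in G^1)$, then this holds for all $a\in C$.
\end{lemma}

\begin{proof}
The elements $a$ with $\phi(a)T=T\phi'(a)$ form a closed subalgebra, so it suffices to treat $a=s_b^*$. Using $1=\sum_{b'\in G^1}s_{b'}s_{b'}^*$ and $s_b^*s_{b'}=0$ for $b'\ne b$, we get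
\[
\phi(s_b^*)T=\sum_{b'}\phi(s_b^*)T\phi'(s_{b'})\phi'(s_{b'}^*)=\sum_{b'}\phi(s_b^*s_{b'})T\phi'(s_{b'}^*)=\phi(s_{s(b)})T\phi'(s_b^*)=T\phi'(s_b^*).\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:system}
\begin{itemize}
\item[(a)] There is a twisted system in $D$ with $\phi_x(s_i)\psi_x(s_j)=t_{(x,i,j)}$ and $T_\varepsilon t_{(s(\varepsilon),i,j)}=t_{(\varepsilon,i,j)}$.
\item[(b)] For every twisted system in a $C^*$-algebra $\mathcal{A}$ there is a homomorphism $\pi:D\to\mathcal{A}$ with $\pi(t_{(x,i,j)})=\phi_x(s_i)\psi_x(s_j)$.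
\end{itemize}
\end{proposition}

\begin{proof}
(a) Put $1_x=\sum_{i,j}t_{(x,i,j)}$, $T_\varepsilon=\sum_{i,j}t_{(\varepsilon,i,j)}$ and
\[
\phi_x(s_i)=\sum_jt_{(x,i,j)},\quad\phi_x(s_b)=\sum_jt_{(x,b,j)},\quad\psi_x(s_j)=\sum_it_{(x,i,j)},\quad\psi_x(s_c)=\sum_it_{(x,i,c)} .
\]
In each sum different terms have different range vertices and different source vertices, so all cross terms vanish in products of the form $T^*T$ and $TT^*$. For example $\phi_x(s_b)^*\phi_x(s_b)=\sum_jt_{(x,s(b),j)}=\phi_x(s_{s(b)})$ and $\sum_{b\in iG^1}\phi_x(s_b)\phi_x(s_b)^*=\sum_j\sum_{b\in iG^1}t_{(x,b,j)}t_{(x,b,j)}^*=\phi_x(s_i)$, and the same computation applies to $\psi_x$ and to $\{1_x,T_\varepsilon\}$. So $\phi_x,\psi_x$ are unital homomorphisms into $1_xD1_x$, $\{1_x,T_\varepsilon\}$ is a Cuntz--Krieger $E$-family, and the two displayed identities in (a) hold. Write $r=r(\varepsilon)$, $s=s(\varepsilon)$.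

(R1). We have $\phi_r(s_i)T_\varepsilon=\sum_jt_{(\varepsilon,i,j)}=T_\varepsilon\phi_s(s_i)$, and summing (S12) over $j$ gives $\phi_r(s_b)T_\varepsilon=T_\varepsilon\phi_s(s_{\tau^{\kappa(\varepsilon)}b})$. Apply Lemma~\ref{lem:intertwine} with $\phi=\phi_r$ and $\phi'=\phi_s\circ\gamma^{\kappa(\varepsilon)}$.

(R2). We have $\psi_r(s_j)T_\varepsilon=\sum_it_{(\varepsilon,i,j)}=T_\varepsilon\psi_s(s_j)$, and summing (S13) over $i$ gives $\psi_r(s_c)T_\varepsilon=T_{\alpha^{\ell(c)}\varepsilon}\psi_s(s_c)$. For $T_\pm=T_\varepsilon\pm T_{\alpha\varepsilon}$ this says $\psi_r(a')T_+=T_+\psi_s(a')$ and $\psi_r(a')T_-=T_-\psi_s(\delta(a'))$ on generators, hence for all $a'$ by Lemma~\ref{lem:intertwine}. If $a'$ has $\delta$-parity $n$, adding the two identities gives $2\psi_r(a')T_\varepsilon=(T_++(-1)^nT_-)\psi_s(a')=2T_{\alpha^n\varepsilon}\psi_s(a')$.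

(R3). For $a'=s_j$: $\phi_x(s_i)\psi_x(s_j)=t_{(x,i,j)}$ and $\phi_x(s_b)\psi_x(s_j)=t_{(x,b,j)}$, and the products in the opposite order are the same. For $a'=s_c$: $\phi_x(s_i)\psi_x(s_c)=t_{(x,i,c)}=\psi_x(s_c)\phi_x(s_i)$, while $\phi_x(s_b)\psi_x(s_c)$ and $\psi_x(s_c)\phi_x(s_{\tau^{\nu(x)\ell(c)}b})$ are the two sides of (S23). Lemma~\ref{lem:intertwine} with $T=\psi_x(a')$ gives (R3) for these $a'$ and all $a$. Taking adjoints and replacing $a^*$ by $\gamma^{\nu(x)\ell(c)}(a)$ gives (R3) for $a'=s_c^*$. Since parities add, (R3) holds when $a'$ is a word in the generators and their adjoints. Finally, an element $a'$ of $\delta$-parity $n$ is a limit of linear combinations of words of $\delta$-parity $n$: apply $\frac12(\mathrm{id}+(-1)^n\delta)$ to arbitrary approximating combinations.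

(b) Define elements of $\mathcal{A}$ by
\[
\begin{aligned}
t_{(x,i,j)}&=\phi_x(s_i)\psi_x(s_j),&t_{(\varepsilon,i,j)}&=T_\varepsilon\phi_{s(\varepsilon)}(s_i)\psi_{s(\varepsilon)}(s_j),\\
t_{(x,b,j)}&=\phi_x(s_b)\psi_x(s_j),&t_{(x,i,c)}&=\phi_x(s_i)\psi_x(s_c),
\end{aligned}
\]
and check the conditions of Lemma~\ref{lem:edges}, using \eqref{eq:vertex} throughout. The $t_{(x,i,j)}$ are products of commuting projections and are mutually orthogonal. The initial projections are
\[
t_{(\varepsilon,i,j)}^*t_{(\varepsilon,i,j)}=t_{(s(\varepsilon),i,j)},\quad t_{(x,b,j)}^*t_{(x,b,j)}=\phi_x(s_b^*s_b)\psi_x(s_j),\quad t_{(x,i,c)}^*t_{(x,i,c)}=\phi_x(s_i)\psi_x(s_c^*s_c),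
\]
as required. The range projections at $(x,i,j)$ in colors $1,2,3$ add up to
\[
t_{(x,i,j)}\sum_{\varepsilon\in xE^1}T_\varepsilon T_\varepsilon^*,\qquad\sum_{b\in iG^1}\phi_x(s_bs_b^*)\,\psi_x(s_j),\qquad\phi_x(s_i)\sum_{c\in jG^1}\psi_x(s_cs_c^*),
\]
and each of these equals $t_{(x,i,j)}$. For the squares, absorb the vertex projections into the edge operators by \eqref{eq:vertex}. With $r,s$ as above, the two sides of (S12) become $\phi_r(s_b)T_\varepsilon\psi_s(s_j)$ and $T_\varepsilon\phi_s(s_{\tau^{\kappa(\varepsilon)}b})\psi_s(s_j)$, equal by (R1). The two sides of (S13) become $\psi_r(s_c)T_\varepsilon\phi_s(s_i)$ and $T_{\alpha^{\ell(c)}\varepsilon}\psi_s(s_c)\phi_s(s_i)$, equal by (R2). The two sides of (S23) become $\phi_x(s_b)\psi_x(s_c)$ and $\psi_x(s_c)\phi_x(s_{\tau^{\nu(x)\ell(c)}b})$, equal by (R3). Lemma~\ref{lem:edges} and the universal property of $D$ give $\pi$.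
\end{proof}

\begin{corollary}\label{cor:even}
Let $P_w=t_{(w,p,p)}\in D$. Then $[P_w]\in2K_0(D)$.
\end{corollary}

\begin{proof}
Take the system of Proposition~\ref{prop:system}(a) and $y,u$ from Proposition~\ref{prop:G}(c). Put
\[
P_x=t_{(x,p,p)},\qquad y_x=\phi_x(y)\psi_x(s_p),\qquad u_x=\phi_x(s_p)\psi_x(u),\qquad S_\varepsilon=t_{(\varepsilon,p,p)}=T_\varepsilon P_{s(\varepsilon)} .
\]
By \eqref{eq:vertex}, $y_x$ and $u_x$ are unitaries in $P_xDP_x$, with $y_xu_x=\phi_x(y)\psi_x(u)$ and $u_xy_x=\psi_x(u)\phi_x(y)$. So (R3) with $n=1$ gives $y_xu_x=(-1)^{\nu(x)}u_xy_x$, which is \eqref{eq:D2}. By (R1), (R2) and \eqref{eq:vertex},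
\begin{align*}
y_{r(\varepsilon)}S_\varepsilon&=T_\varepsilon\phi_{s(\varepsilon)}(\gamma^{\kappa(\varepsilon)}(y))P_{s(\varepsilon)}=(-1)^{\kappa(\varepsilon)}S_\varepsilon y_{s(\varepsilon)},\\
u_{r(\varepsilon)}S_\varepsilon&=T_{\alpha\varepsilon}\psi_{s(\varepsilon)}(u)P_{s(\varepsilon)}=S_{\alpha\varepsilon}u_{s(\varepsilon)} .
\end{align*}
With $S_a=S_{a_v}$ and $S_m=S_{e_m}$ this is \eqref{eq:D3}, and \eqref{eq:D1} consists of (CK3) and of (CK4) at $(v,p,p)$ in degree $\mathbf{e}_1$. Apply Proposition~\ref{prop:div}.
\end{proof}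

\section{Detecting the class \texorpdfstring{$[P_w]$}{[Pw]}}\label{sec:detect}

Corollary~\ref{cor:even} is of no use if $[P_w]=0$. To exclude this we construct a twisted system in an algebra with computable $K$-theory. Its form is dictated by Example~\ref{ex:matrices}. At $w$, let odd elements act through $Z$ and $X$ on a space $H_w=\mathbb{C}^2$, which gives (R3); at $v$, let the two copies of $C$ commute, without signs. The pair $(T_{e_0},T_{e_1})$ then has to carry $\mathbb{C}^2\otimes H_w$, on which odd elements act through $Z\otimes Z$ and $X\otimes X$, to $v$. On the line through $\Omega_\xi$ these operators are the signs $(-1)^{\xi_1},(-1)^{\xi_2}$. To remove the signs we adjoin unitaries $W,W'$ implementing $\gamma,\delta$; to place the four lines side by side we use four isometries $V_\xi$ with orthogonal ranges; a fifth isometry represents the loops. This leads to $\mathcal{O}_5$, and the count is right: if $\eta$ is the class of a rank-one projection of $H_w$, then $[1_w]=2\eta$, and the relation at $v$ demands only $4\eta=0$.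

Let $N_\gamma=C\rtimes_\gamma\mathbb{Z}$ and $N_\delta=C\rtimes_\delta\mathbb{Z}$, let $\mathcal{O}_5$ be generated by isometries $V_\infty$ and $V_\xi$, $\xi\in\{0,1\}^2$, whose range projections add up to $1$, and let $\mathcal{R}=N_\gamma\otimes N_\delta\otimes\mathcal{O}_5$. For $a\in C$ write $a^{(1)}=a\otimes1\otimes1$ and $a^{(2)}=1\otimes a\otimes1$. We regard the implementing unitaries $W\in N_\gamma$, $W'\in N_\delta$ and the isometries $V$ as elements of $\mathcal{R}$. Thus $Wa^{(1)}=\gamma(a)^{(1)}W$ and $W'a^{(2)}=\delta(a)^{(2)}W'$, and elements from different tensor factors commute. Let $H_v=\mathbb{C}^4$ have orthonormal basis $v_\xi$, $\xi\in\{0,1\}^2$, let $H_w=\mathbb{C}^2$ have orthonormal basis $w_0,w_1$ and carry $Z,X$ as in Example~\ref{ex:matrices}, and let $q_x$ be the projection of $H_v\oplus H_w$ onto $H_x$. Let $\mathcal{Q}=\mathcal{R}\otimes\mathcal{L}(H_v\oplus H_w)\cong M_6(\mathcal{R})$, where $\mathcal{L}$ denotes linear maps, and put $1_x=1\otimes q_x$. We write $|x\rangle\langle x'|$ for the rank-one operator $\langle x',\cdot\,\rangle x$,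 and $Z^0=X^0=q_w$.

For $a$ of $\gamma$-parity $n$ and $a'$ of $\delta$-parity $n'$ put
\[
\phi_v(a)=a^{(1)}\otimes q_v,\quad\phi_w(a)=a^{(1)}\otimes Z^n,\quad\psi_v(a')=a'^{(2)}\otimes q_v,\quad\psi_w(a')=a'^{(2)}\otimes X^{n'},
\]
and extend additively to $C$. Let $\iota_m:H_w\to\mathbb{C}^2\otimes H_w$, $x\mapsto w_m\otimes x$, and let
\[
\tilde V_\xi=W^{\xi_1}W'^{\xi_2}V_\xi,\qquad\mathbf{T}=\sum_\xi\tilde V_\xi\otimes|v_{00}\rangle\langle\Omega_\xi|\ \in\ \mathcal{R}\otimes\mathcal{L}(\mathbb{C}^2\otimes H_w,H_v),
\]
with $\Omega_\xi$ as in \eqref{eq:Omega} and $\xi_1,\xi_2$ read as integers $0,1$. Define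
\begin{align*}
T_{a_v}&=V_\infty\otimes|v_{00}\rangle\langle v_{00}|+\sum_{\xi\ne00}1\otimes|v_\xi\rangle\langle v_\xi|,&T_{a_w}&=V_\infty\otimes q_w,\\
T_{f_m}&=\sum_\xi V_\xi\otimes|w_m\rangle\langle v_\xi|,&T_{e_m}&=\mathbf{T}(1\otimes\iota_m).
\end{align*}
The dimension of $H_v$ is explained by the relation at $w$: the projection $1_w-T_{a_w}T_{a_w}^*$ is the sum of the eight projections $V_\xi V_\xi^*\otimes|w_m\rangle\langle w_m|$, four for each of $f_0$ and $f_1$.

\begin{lemma}\label{lem:model}
These formulas define a twisted system in $\mathcal{Q}$.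
\end{lemma}

\begin{proof}
\emph{Homomorphisms.} Parities add under products and are preserved by adjoints, and $Z,X$ are self-adjoint with square $q_w$. So $\phi_x,\psi_x$ are unital homomorphisms $C\to1_x\mathcal{Q}1_x$.

\emph{The Cuntz--Krieger $E$-family.} Let $Q=1-V_\infty V_\infty^*=\sum_\xi V_\xi V_\xi^*$. We have $T_{a_x}^*T_{a_x}=1_x$, and
\[
1_v-T_{a_v}T_{a_v}^*=Q\otimes|v_{00}\rangle\langle v_{00}|,\qquad1_w-T_{a_w}T_{a_w}^*=Q\otimes q_w .
\]
Since the $V_\xi$ are isometries with orthogonal ranges, $T_{f_m}^*T_{f_m}=\sum_\xi1\otimes|v_\xi\rangle\langle v_\xi|=1_v$ and $T_{f_m}T_{f_m}^*=Q\otimes|w_m\rangle\langle w_m|$; summing over $m$ gives the relation at $w$. The $\tilde V_\xi$ are isometries with range projections $V_\xi V_\xi^*$, and the $\Omega_\xi$ form an orthonormal basis. Hence $\mathbf{T}^*\mathbf{T}=\sum_\xi1\otimes|\Omega_\xi\rangle\langle\Omega_\xi|=1$ and $\mathbf{T}\mathbf{T}^*=Q\otimes|v_{00}\rangle\langle v_{00}|$. As $\iota_m^*\iota_m=q_w$ and $\iota_0\iota_0^*+\iota_1\iota_1^*=1$, we get $T_{e_m}^*T_{e_m}=1_w$ and $\sum_mT_{e_m}T_{e_m}^*=\mathbf{T}\mathbf{T}^*$,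 which is the relation at $v$.

\emph{Relations.} By additivity we may take $a$ of $\gamma$-parity $n$ and $a'$ of $\delta$-parity $n'$, so that $\gamma^\kappa(a)=(-1)^{\kappa n}a$. At $v$, (R3) holds since $a^{(1)}$ and $a'^{(2)}$ commute; at $w$ it follows from $Z^nX^{n'}=(-1)^{nn'}X^{n'}Z^n$. For the loops, (R1) and (R2) say that $T_{a_x}$ commutes with $\phi_x(a)$ and $\psi_x(a')$, which holds since $V_\infty$ commutes with $a^{(1)},a'^{(2)}$ and in the matrix factor one of the two operators acts as the identity $q_x$. For $f_m$, the identities $Z^nw_m=(-1)^{mn}w_m$ and $X^{n'}w_m=w_{m+n'}$ give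
\[
\phi_w(a)T_{f_m}=(-1)^{mn}T_{f_m}\phi_v(a),\qquad\psi_w(a')T_{f_m}=T_{f_{m+n'}}\psi_v(a').
\]
For $e_m$, we have $a^{(1)}\tilde V_\xi=(-1)^{n\xi_1}\tilde V_\xi a^{(1)}$ and $\langle\Omega_\xi|(Z\otimes Z)^n=(-1)^{n\xi_1}\langle\Omega_\xi|$; likewise $a'^{(2)}\tilde V_\xi=(-1)^{n'\xi_2}\tilde V_\xi a'^{(2)}$ and $\langle\Omega_\xi|(X\otimes X)^{n'}=(-1)^{n'\xi_2}\langle\Omega_\xi|$. Therefore
\[
\phi_v(a)\mathbf{T}=\mathbf{T}\big(a^{(1)}\otimes(Z\otimes Z)^n\big),\qquad\psi_v(a')\mathbf{T}=\mathbf{T}\big(a'^{(2)}\otimes(X\otimes X)^{n'}\big).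
\]
Multiply on the right by $1\otimes\iota_m$ and use $(Z\otimes Z)^n\iota_m=(-1)^{mn}\iota_mZ^n$ and $(X\otimes X)^{n'}\iota_m=\iota_{m+n'}X^{n'}$. This gives $\phi_v(a)T_{e_m}=(-1)^{mn}T_{e_m}\phi_w(a)$ and $\psi_v(a')T_{e_m}=T_{e_{m+n'}}\psi_w(a')$, which are (R1) and (R2).
\end{proof}

\begin{proposition}\label{prop:nonzero}
$[P_w]\ne0$ in $K_0(D)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:model} and Proposition~\ref{prop:system}(b) there is a homomorphism $\pi:D\to\mathcal{Q}$ with $\pi(P_w)=(s_p\otimes s_p\otimes1)\otimes q_w$. As $q_w$ has rank two, $\pi_*[P_w]=2[s_p\otimes s_p\otimes1]$ in $K_0(\mathcal{Q})=K_0(\mathcal{R})$. We show that $[s_p\otimes s_p\otimes1]$ has order four.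

Adjoining $W$ and $W'$ does not damage the class $[s_p]$; this is where Proposition~\ref{prop:G}(b) is used. Indeed $\gamma_*=\mathrm{id}$ on $K_*(C)$, so (K5) gives exact sequences $0\to K_i(C)\to K_i(N_\gamma)\to K_{1-i}(C)\to0$, which split because $K_{1-i}(C)\cong\mathbb{Z}$. Hence $K_i(N_\gamma)\cong\mathbb{Z}^2$, and $[s_p]$ is part of a basis of $K_0(N_\gamma)$. The same holds for $N_\delta$. All algebras involved are in the bootstrap class. By (K4), $K_0(N_\gamma\otimes N_\delta)\cong\bigoplus_iK_i(N_\gamma)\otimes K_i(N_\delta)$ is free and $[s_p\otimes s_p]$ is part of a basis. So $[s_p\otimes s_p]\otimes[1]$ has order four in $K_0(N_\gamma\otimes N_\delta)\otimes K_0(\mathcal{O}_5)$, because $K_0(\mathcal{O}_5)=\mathbb{Z}/4$ is generated by $[1]$. This group embeds in $K_0(\mathcal{R})$ by (K4).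
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
The $3$-graphs $\Lambda,\Lambda'$ of Section~\ref{sec:graphs} have eight vertices, finitely many edges, no sources and the same skeleton, and their algebras are unital, simple and purely infinite by Proposition~\ref{prop:spi}. By Proposition~\ref{prop:Kprod}, $2K_0(C^*(\Lambda))=0$. By Corollary~\ref{cor:even} and Proposition~\ref{prop:nonzero}, $0\ne[P_w]\in2K_0(C^*(\Lambda'))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all} for $k\ge3$]
The $k$-graphs $\Lambda_k,\Lambda'_k$ are finite, have no sources and have the same skeleton, and Proposition~\ref{prop:spi} applies to them. Their algebras are $C^*(\Lambda)\otimes C^{\otimes(k-3)}$ and $C^*(\Lambda')\otimes C^{\otimes(k-3)}$. Both $K$-groups of $C^*(\Lambda)$ are killed by $2$, and by \eqref{eq:tensorC} this property survives tensoring with $C$; so $2K_0(C^*(\Lambda_k))=0$. Also by \eqref{eq:tensorC}, $K_0(C^*(\Lambda'))$ is a direct summand of $K_0(C^*(\Lambda'_k))$, so $2K_0(C^*(\Lambda'_k))\ne0$.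
\end{proof}

\section{Rank one and rank two}\label{sec:ranktwo}

A $1$-graph is the path category of its skeleton, so for $k=1$ two $k$-graphs with the same skeleton are isomorphic. Let $k=2$.

Let $\Lambda$ be a row-finite $2$-graph without sources and with finitely many vertices. The matrices $\mathsf{A}_i(v,v')=|v\Lambda^{\mathbf{e}_i}v'|$, $i=1,2$, are determined by the skeleton, and they commute because both products count $v\Lambda^{\mathbf{e}_1+\mathbf{e}_2}v'$. Let $\mathcal{Z}=\mathbb{Z}^{\Lambda^0}$ with basis $\delta_v$, a module over $\mathbb{Z}[x_1,x_2]$ through $x_i=\mathsf{A}_i^t$; thus $x_i\delta_v=\sum_{v'}\mathsf{A}_i(v,v')\delta_{v'}$. For commuting endomorphisms $\pi_1,\pi_2$ of an abelian group $L$, the \emph{Koszul complex} is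
\[
0\to L\xrightarrow{\ \partial_2\ }L\oplus L\xrightarrow{\ \partial_1\ }L\to0,\qquad\partial_2c=(-\pi_2c,\pi_1c),\qquad\partial_1(a,b)=\pi_1a+\pi_2b .
\]
Let $H_0,H_1,H_2$ be the homology groups of the Koszul complex of $\mathcal{Z}$ for $(1-x_1,1-x_2)$. The following computation of $K$-theory is due to Evans \cite{Evans}; we give a proof that keeps track of the vertex classes.

\begin{proposition}\label{prop:ranktwo}
There is an isomorphism $K_0(C^*(\Lambda))\cong H_0\oplus H_2$ taking $[t_v]$ to $([\delta_v],0)$, and $K_1(C^*(\Lambda))\cong H_1$.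
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:all} for $k=2$]
Let $\Lambda,\Lambda'$ be as in the conjecture. As $C^*(\Lambda)$ is unital, some finite sum of vertex projections is at distance less than $1$ from the unit, hence equal to it; as all $t_v$ are nonzero, $\Lambda^0$ is finite. An isomorphism of skeletons is in particular a bijection of vertices intertwining the matrices $\mathsf{A}_i$, so it identifies the Koszul complexes and the elements $\sum_v\delta_v$. Since $[1]=\sum_v[t_v]$, Proposition~\ref{prop:ranktwo} shows that the invariants $(K_0,[1],K_1)$ are isomorphic. The Kirchberg--Phillips theorem gives $C^*(\Lambda)\cong C^*(\Lambda')$; this is the only place where simplicity and pure infiniteness are used.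
\end{proof}

To prove Proposition~\ref{prop:ranktwo} we replace $C^*(\Lambda)$ by a crossed product of an AF algebra by $\mathbb{Z}^2$. Two applications of (K5) then determine $K_0$. For $K_1$ they leave an extension problem, which we avoid by using a two-dimensional mapping torus. The signs in that computation are fixed by the following lemma. The \emph{mapping torus} of an automorphism $\sigma$ of $B$ is $\mathcal{T}_\sigma=\{g\in C([0,1],B):g(1)=\sigma(g(0))\}$.

\begin{lemma}\label{lem:signs}
\begin{itemize}
\item[(a)] The boundary maps of $0\to SB\to\mathcal{T}_\sigma\to B\to0$ (evaluation at $0$) are $\partial_B\circ(1-\sigma_*)$.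
\item[(b)] The flip $(s,t)\mapsto(t,s)$ induces $-1$ on $K_*(C_0((0,1)^2,B))$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\partial$ be a boundary map of $0\to SB\to C([0,1],B)\to B\oplus B\to0$ (evaluation at $0$ and $1$). By naturality $\partial(c,0)=\partial_Bc$, and $\partial(c,c)=0$ because constant functions lift the diagonal; so $\partial(c,c')=\partial_B(c-c')$. The extension in (a) is the pull-back of this one along $b\mapsto(b,\sigma(b))$, which proves (a). The reversal $s\mapsto1-s$ exchanges the endpoints, so it sends $\partial_Bc=\partial(c,0)$ to $\partial(0,c)=-\partial_Bc$; thus it induces $-1$ on $K_*(SB)$, for every $B$. Under the homeomorphism $s\mapsto\tan\pi(s-\frac12)$ in both variables, the flip and the reversal of the first variable become reflections of $\mathbb{R}^2$ in lines through the origin. Rotating the line connects them, so they induce the same map.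
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ranktwo}]
\emph{Step 1: an AF algebra.} Let $\Lambda\times_d\mathbb{Z}^2$ be the $2$-graph with paths $(\lambda,m)$, $m\in\mathbb{Z}^2$, of degree $d(\lambda)$, range $(r(\lambda),m)$ and source $(s(\lambda),m+d(\lambda))$, and with $(\lambda,m)(\mu,m+d(\lambda))=(\lambda\mu,m)$. Let $B$ be its $C^*$-algebra and let $\sigma_1,\sigma_2$ be the commuting automorphisms $t_{(\lambda,m)}\mapsto t_{(\lambda,m+\mathbf{e}_i)}$. For $n\in\mathbb{Z}^2$ let $B_n$ be the closed span of the $t_\mu t_{\mu'}^*$ with $s(\mu)=s(\mu')\in\Lambda^0\times\{n\}$. Two paths with sources in $\Lambda^0\times\{n\}$ and the same range have the same degree, so $t_{\mu'}^*t_\mu=0$ for any two different paths with sources in $\Lambda^0\times\{n\}$. Hence the spanning elements are matrix units, $B_n\cong\bigoplus_v\mathcal{K}(\ell^2\{\mu:s(\mu)=(v,n)\})$, and $K_0(B_n)\cong\mathcal{Z}$ with $[t_{(v,n)}]\leftrightarrow\delta_v$. By (CK4), $B_n\subset B_{n+\mathbf{e}_i}$ and $[t_{(v,n)}]=\sum_{v'}\mathsf{A}_i(v,v')[t_{(v',n+\mathbf{e}_i)}]$,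 so the inclusion induces $x_i$. The union of the $B_n$ is dense. So $B$ is AF, $K_1(B)=0$, and $L:=K_0(B)$ is the direct limit of copies of $\mathcal{Z}$ along the maps $x_i$, that is, the localization $\mathcal{Z}[x_1^{-1},x_2^{-1}]$, with $[t_{(v,n)}]\leftrightarrow x^{-n}\delta_v$. On $L$, $\sigma_i$ acts as $x_i^{-1}$.

\emph{Step 2: $C^*(\Lambda)$ is a full corner of $B\rtimes\mathbb{Z}^2$.} Let $U_m$, $m\in\mathbb{Z}^2$, be the implementing unitary multipliers, let $p_m=\sum_vt_{(v,m)}=U_mp_0U_m^*$, and let $\tilde t_\lambda=t_{(\lambda,0)}U_{d(\lambda)}$. Then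
\[
\tilde t_\lambda\tilde t_\mu=t_{(\lambda,0)}t_{(\mu,d(\lambda))}U_{d(\lambda)+d(\mu)},\qquad\tilde t_\lambda^*\tilde t_\lambda=U_{d(\lambda)}^*t_{(s(\lambda),d(\lambda))}U_{d(\lambda)}=t_{(s(\lambda),0)},\qquad\tilde t_\lambda\tilde t_\lambda^*=t_{(\lambda,0)}t_{(\lambda,0)}^*,
\]
so the $\tilde t_\lambda$ form a Cuntz--Krieger $\Lambda$-family in the corner $p_0(B\rtimes\mathbb{Z}^2)p_0$. The resulting homomorphism is injective by the gauge-invariant uniqueness theorem, applied with the dual action of $\mathbb{T}^2$. The corner is the closed span of the elements $p_0t_{(\lambda,m)}t_{(\mu,n)}^*U_lp_0$ with $s(\lambda,m)=s(\mu,n)$. Since $U_lp_0=p_lU_l$, such an element is zero unless $m=0$ and $n=l$. In that case $d(\lambda)=l+d(\mu)$, and the element equals $t_{(\lambda,0)}U_lt_{(\mu,0)}^*=\tilde t_\lambda\tilde t_\mu^*$. So the homomorphism is onto the corner. The ideal generated by $p_0$ contains all $p_m$, whose finite sums form an approximate unit, so $p_0$ is full. Hence $K_*(C^*(\Lambda))\cong K_*(B\rtimes\mathbb{Z}^2)$ with $[t_v]\leftrightarrow[t_{(v,0)}]$.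

\emph{Step 3: the Koszul complex of $L$ for $(1-\sigma_1,1-\sigma_2)$ has homology $H_*$.} On $L$ we have $1-\sigma_i=\epsilon_i(1-x_i)$ with the automorphisms $\epsilon_i=-x_i^{-1}$. The maps $\mathrm{id}$, $\epsilon_1\oplus\epsilon_2$, $\epsilon_1\epsilon_2$ in degrees $0,1,2$ form an isomorphism from this complex onto the Koszul complex of $L$ for $(1-x_1,1-x_2)$. Localization is exact, so the homology of the latter is $H_q[x_1^{-1},x_2^{-1}]$. Now $x_i$ acts as the identity on $H_q$. For $q=0,2$ this holds by definition, and for a cycle $(a,b)$ in degree one, $(1-x_1)(a,b)=\partial_2b$ and $(1-x_2)(a,b)=-\partial_2a$. So $H_q[x_1^{-1},x_2^{-1}]=H_q$. In particular $H_0\cong L/((1-\sigma_1)L+(1-\sigma_2)L)$ via $[\delta_v]\mapsto[t_{(v,0)}]$, and $\ker(1-\sigma_1)\cap\ker(1-\sigma_2)\subset L$ is isomorphic to $H_2$, which is free as a subgroup of $\mathcal{Z}$.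

\emph{Step 4: $K_0$.} Let $B'=B\rtimes_{\sigma_1}\mathbb{Z}$ and let $\tilde\sigma_2$ extend $\sigma_2$, fixing the implementing unitary, so that $B\rtimes\mathbb{Z}^2=B'\rtimes_{\tilde\sigma_2}\mathbb{Z}$. As $K_1(B)=0$, (K5) gives $K_0(B')=L/(1-\sigma_1)L$ via the inclusion and $K_1(B')\cong\ker(1-\sigma_1|L)$, and by naturality $\tilde\sigma_2$ acts on both groups as induced by $\sigma_2$. A second application of (K5) gives an exact sequence
\[
0\to L/((1-\sigma_1)L+(1-\sigma_2)L)\to K_0(B\rtimes\mathbb{Z}^2)\to\ker(1-\sigma_1)\cap\ker(1-\sigma_2)\to0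
\]
whose first map is induced by the inclusion of $B$. By Step 3 this is an extension of the free group $H_2$ by $H_0$, so it splits. With Step 2 this proves the statement on $K_0$.

\emph{Step 5: $K_1$.} Let $\mathcal{M}=\{f\in C(\mathbb{R}^2,B):f(t+\mathbf{e}_i)=\sigma_i(f(t))\}$, with $\mathbb{R}^2$ acting by translation. By Green's imprimitivity theorem $\mathcal{M}\rtimes\mathbb{R}^2$ is Morita equivalent to $B\rtimes\mathbb{Z}^2$, and Connes' Thom isomorphism $K_i(\,\cdot\rtimes\mathbb{R})\cong K_{1-i}(\,\cdot\,)$, applied twice, gives $K_*(B\rtimes\mathbb{Z}^2)\cong K_*(\mathcal{M})$. An element of $\mathcal{M}$ is determined by its restriction to $[0,1]^2$, and its restriction to the boundary is determined by $g_1(s)=f(s,0)$ and $g_2(t)=f(0,t)$. Let $Q=\{(g_1,g_2)\in\mathcal{T}_{\sigma_1}\oplus\mathcal{T}_{\sigma_2}:g_1(0)=g_2(0)\}$. Every element of $Q$ defines a function on the boundary, consistently at the corner $(1,1)$ because $\sigma_1\sigma_2=\sigma_2\sigma_1$, and this function extends to the square by radial scaling from the center. So there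 are extensions
\[
0\to S^2B\to\mathcal{M}\to Q\to0,\qquad0\to SB\oplus SB\to Q\to B\to0,
\]
where $S^2B=C_0((0,1)^2,B)$. Identify $K_1(SB)$ with $L$ by $\partial_B$, and $K_0(S^2B)$ with $L$ by $\partial_{SB}\partial_B$, where $S^2B=S(SB)$ has inner variable $s$ and outer variable $t$. As $K_1(B)=0$, the second extension gives $K_1(Q)=\operatorname{coker}d_0$, where $d_0:L\to L\oplus L$ is its boundary map. As $K_1(S^2B)=0$, the first gives $K_1(\mathcal{M})=\ker(K_1(Q)\to L)=\ker d_1/\operatorname{im}d_0$, where $d_1$ is the composite $L\oplus L\to K_1(Q)\to L$.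

The projections $Q\to\mathcal{T}_{\sigma_i}$ are morphisms of extensions, so Lemma~\ref{lem:signs}(a) gives $d_0c=((1-\sigma_1)c,(1-\sigma_2)c)$. The pull-back of the first extension along the first copy of $SB$ consists of the $f$ vanishing for $s=0,1$; it is the mapping torus extension of $S\sigma_2$ on $SB$, with inner variable $s$ and outer variable $t$. So $d_1(a,0)=(1-\sigma_2)a$. Along the second copy we obtain the mapping torus extension of $S\sigma_1$ with the variables interchanged, so $d_1(0,b)=-(1-\sigma_1)b$ by Lemma~\ref{lem:signs}(b). The substitution $(a,b)\mapsto(-b,a)$ turns $d_0,d_1$ into the Koszul differentials $\partial_2,\partial_1$ for $(1-\sigma_1,1-\sigma_2)$. By Step 3, $K_1(\mathcal{M})\cong H_1$.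
\end{proof}

This completes the proof of Theorem~\ref{thm:all}.

\begin{remark}\label{rem:koszul}
Step 4 depends on the freeness of $H_2$, which holds because $2$ is the top degree. For the skeleton of Theorem~\ref{thm:three}, the Koszul complex of $\mathbb{Z}^{\Lambda^0}=\mathbb{Z}^2\otimes\mathbb{Z}^2\otimes\mathbb{Z}^2$ for $(1-x_1,1-x_2,1-x_3)$ is the tensor product of the two-term complexes given by $1-\mathsf{A}_E^t$, $1-\mathsf{A}_G^t$ and $1-\mathsf{A}_G^t$. The first has homology $(\mathbb{Z}/2)^2$ in degree $0$ only, and the other two have homology $\mathbb{Z}$ in degrees $0$ and $1$. By the algebraic K\"unneth formula, $H_0\cong H_2\cong(\mathbb{Z}/2)^2$, $H_1\cong(\mathbb{Z}/2)^4$ and $H_3=0$. All these groups are killed by $2$, and $H_2$ is not free. For the product $\Lambda$ the group $K_0$ is isomorphic to $H_0\oplus H_2$, while $K_0(C^*(\Lambda'))$ contains an element of order four.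
\end{remark}

\begin{thebibliography}{9}

\bibitem{BOS}
Sel\c{c}uk Barlak, Tron Omland, Nicolai Stammeier,
\emph{On the K-theory of C*-algebras arising from integral dynamics},
arXiv:1512.04496 (2015).

\bibitem{Evans}
D.~G. Evans,
\emph{On the K-theory of higher rank graph $C^*$-algebras},
New York J. Math. 14 (2008).

\bibitem{FS}
Fowler and Sims,
Trans. Amer. Math. Soc. (2002).

\bibitem{HRSW}
Hazlewood, Raeburn, Sims and Webster,
\emph{Remarks on some fundamental results about higher-rank graphs and their $C^*$-algebras},
Proc. Edinb. Math. Soc. (2013).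

\bibitem{KP}
Kumjian and Pask,
\emph{Higher rank graph $C^*$-algebras},
New York J. Math. 6 (2000).

\bibitem{Sims}
Sims,
Canad. J. Math. (2006).

\end{thebibliography}
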